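# Symbolic powers whose regularity grows quadratically

## 1. Three theorems on $\operatorname{reg} I^{(n)}$

Let $k$ be any field. All polynomial rings are standard graded, and $I$ always denotes a nonzero proper homogeneous ideal. Put
$$h=\begin{cases}x^3-xz^2 & (\operatorname{char}k\neq 2)\\ x^3+x^2z+xz^2 & (\operatorname{char}k=2)\end{cases}\qquad u=y^2z-h,\qquad v=yz^2,$$
$$f=av+bu\in R=k[a,b,x,y,z],\qquad I=(f)+(x,y)^9. \tag{1}$$

**Theorem 1.** For the ideal $I$ in (1) and all $n\ge 1$, $I^{(n)}$ has a minimal generator of degree $\ge 9n^2+2n$. Hence $\operatorname{reg} I^{(n)}\ge 9n^2+2n$ for all $n\ge1$, and $\operatorname{reg} I^{(n)}$ is not bounded by a linear function of $n$.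

**Theorem 2.** Let $k$ be a field and $0\le d\le r-1$. Every homogeneous $I\subset k[x_1,\dots,x_r]$ with $\dim R/I=d$ has $\operatorname{reg} I^{(n)}$ linearly bounded if and only if $d\le 2$ or $r\le 4$.

**Theorem 3.** For every field and every nonzero proper homogeneous ideal $I$, $\operatorname{reg} I^{(n)}$ is bounded above by a polynomial in $n$.

The problem is stated in Le Xuan Dung, Truong Thi Hien, Hop D. Nguyen, Tran Nam Trung, "Regularity and Koszul property of symbolic powers of monomial ideals", arXiv:1903.09026 (2019). In plain words: take the $n$-th power of an ideal, throw away all components that are not at minimal primes, and call the result $I^{(n)}$. Is its complexity, measured by Castelnuovo–Mumford regularity, at most $An+B$ for constants $A,B$ depending on $I$?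

Theorem 1 says no, over every field, already with $r=5$ variables and $\dim R/I=3$. Theorem 2 says for exactly which pairs $(r,d)$ this can happen. Theorem 3 says that the growth is never worse than polynomial. The following facts are known and come with the problem: a linear bound exists if $I$ is a monomial ideal, or if $\dim R/I\le2$, or if the singular locus of $R/I$ has dimension at most $1$; and $\operatorname{reg}I^{(n)}$ need not be eventually quasi-linear. Of these we need only the case $\dim R/I\le 2$, and Section 3 gives a short proof of it.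

## 2. Symbolic powers and regularity

**Definition (symbolic power).** For $R=k[x_1,\dots,x_r]$ and the set $\operatorname{Min}(I)$ of minimal primes of $I$,
$$I^{(n)}=\bigcap_{\mathfrak p\in\operatorname{Min}(I)}I^nR_{\mathfrak p}\cap R .$$

Each $I^nR_{\mathfrak p}\cap R$ is the $\mathfrak p$-primary component of $I^n$, so the associated primes of $R/I^{(n)}$ are exactly the minimal primes of $I$. If $\operatorname{Min}(I)=\{\mathfrak p\}$, then $g\in I^{(n)}$ if and only if $\sigma g\in I^n$ for some $\sigma\notin\mathfrak p$. We call $\sigma$ a *denominator* for $g$.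

Two examples. For $I=(x^2,xy)\subset k[x,y]$ we have $\operatorname{Min}(I)=\{(x)\}$ and $IR_{(x)}=xR_{(x)}$, so $I^{(n)}=(x^n)$, while $I^n=x^n(x,y)^n$; already $I^{(1)}\ne I$. For $I=(xy,yz,zx)=(x,y)\cap(y,z)\cap(z,x)$ we have $I^{(2)}=(x,y)^2\cap(y,z)^2\cap(z,x)^2\ni xyz$, an element of degree $3$, while $I^2$ starts in degree $4$. So symbolic powers may acquire new generators. In these examples they have low degree; in Theorem 1 they have very high degree.

**Definition (regularity).** For a finitely generated graded module $M\neq 0$ over $R$, with $\mathfrak m$ the irrelevant ideal, $\operatorname{reg}M=\max\{i+j: H^i_{\mathfrak m}(M)_j\ne0\}$. Equivalently, $\operatorname{reg} M$ is the largest value of (degree of a generator of $F_i$) $-\,i$ in the minimal free resolution $F_\bullet$ of $M$.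

For instance, $(x^p,y^q)\subset k[x,y]$ has generators in degrees $p,q$ and one syzygy in degree $p+q$, so its regularity is $p+q-1$. We use the following textbook facts.

1. Minimal generators of $M$ have degree $\le\operatorname{reg}M$. For a nonzero form $g$, $\operatorname{reg}(gJ)=\deg g+\operatorname{reg}J$.
2. A coherent sheaf $\mathcal G$ on $\mathbb P^N$ is called $\rho$-regular if $H^i(\mathcal G(\rho-i))=0$ for all $i\ge1$. Then it is $\rho'$-regular for all $\rho'\ge\rho$, and $H^0(\mathcal G(m))\otimes H^0(\mathcal O(1))\to H^0(\mathcal G(m+1))$ is onto for $m\ge\rho$.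
3. Let $r\ge2$, and let $\mathcal J$ be the ideal sheaf on $\mathbb P^{r-1}$ of a nonzero homogeneous ideal $J$. Then $H^{i+1}_{\mathfrak m}(J)_j=H^i(\mathcal J(j))$ for $i\ge1$, so $\mathcal J$ is $(\operatorname{reg}J)$-regular. If $\mathfrak m$ is not associated to $R/J$, then $H^0_{\mathfrak m}(J)=0$ and $H^1_{\mathfrak m}(J)=H^0_{\mathfrak m}(R/J)=0$; so in that case, if $\mathcal J$ is $\rho$-regular, then $\operatorname{reg}J\le\rho$.
4. For every homogeneous $J$, $\operatorname{reg}J^n$ is bounded by (indeed eventually equal to) a linear function of $n$ (Cutkosky–Herzog–Trung, *Compositio Math.* 118 (1999); Kodiyalam, *Proc. AMS* 128 (2000)).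

## 3. Comparison with ordinary powers: $\dim R/I\le2$

The simplest case is $d=\dim R/I=0$. Then $I$ is $\mathfrak m$-primary, $I^{(n)}=I^n$, and Fact 4 gives the linear bound. This suggests the first thing to try in general: compare $I^{(n)}$ with $I^n$ through the quotient.

**Proposition 4.** If $\dim R/I\le2$, then $\operatorname{reg}I^{(n)}\le\operatorname{reg}I^n$ for all $n\ge 1$. In particular $\operatorname{reg}I^{(n)}$ is linearly bounded.

*Proof.* Let $d\ge1$; so $r\ge2$, and $\mathfrak m\notin\operatorname{Min}(I)$ is not associated to $R/I^{(n)}$. Let $\mathcal I^n\subset\mathcal I^{(n)}$ be the ideal sheaves of $I^n\subset I^{(n)}$, and let $\mathcal Q$ be the quotient. Its support lies in $V(I)\subset\mathbb P^{r-1}$, a closed set of dimension $d-1\le1$, and contains no generic point of a component of $V(I)$, because $I^nR_{\mathfrak p}=I^{(n)}R_{\mathfrak p}$ for $\mathfrak p\in\operatorname{Min}(I)$. So $\dim\operatorname{Supp}\mathcal Q\le0$ and $H^i(\mathcal Q(m))=0$ for all $i\ge1$ and all $m$. In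
$$H^i(\mathcal I^n(m))\to H^i(\mathcal I^{(n)}(m))\to H^i(\mathcal Q(m))$$
the last term vanishes for $i\ge1$. Since $\mathcal I^n$ is $(\operatorname{reg}I^n)$-regular, so is $\mathcal I^{(n)}$, and Fact 3 gives the claim. $\square$

For $d=3$ the argument stops at one precise point: $\mathcal Q$ may be supported on a curve, and then nothing bounds the range in which $H^1(\mathcal Q(m))\neq0$.

Let us see where $\mathcal Q$ can live for the ideal (1). Here $u,v\in(x,y)$, so $\sqrt I=\mathfrak p:=(x,y)$, $\operatorname{Min}(I)=\{\mathfrak p\}$ and $\dim R/I=3$; the set $V(I)\subset\mathbb P^4$ is the plane with coordinates $a,b,z$. Write $h=xh_1$ with $h_1=x^2-z^2$ (respectively $x^2+xz+z^2$), so that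
$$f=y\,(az^2+byz)-x\,bh_1 .$$
Let $\mathfrak r\supset\mathfrak p$ be a homogeneous prime with $z\notin\mathfrak r$ and $(a,b)\not\subset\mathfrak r$. If $a\notin\mathfrak r$, then $az^2+byz$ is a unit in $R_{\mathfrak r}$, so $(f,x)=(x,y)$ and $I=(f,x^9)$ in $R_{\mathfrak r}$. If $b\notin\mathfrak r$, then $bh_1$ is a unit, and likewise $I=(f,y^9)$. In both cases $IR_{\mathfrak r}$ is generated by a regular sequence of length two, so its powers are unmixed with the single associated prime $\mathfrak pR_{\mathfrak r}$, and $\mathcal Q$ vanishes at $\mathfrak r$. Hence $\operatorname{Supp}\mathcal Q$ lies in the line $x=y=z=0$ together with the point $x=y=a=b=0$. Theorem 1 and Fact 4 will show that for all large $n$ the support is one-dimensional, so the line belongs to it: otherwise the proof of Proposition 4 would give $\operatorname{reg}I^{(n)}\le\operatorname{reg}I^n$.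

## 4. The cubic curve over $k(t)$ inside $f$

Elements of $I^{(n)}$ are found by allowing denominators. Put $t=a/b$, $K=k(t)$, and
$$f_t=tv+u=y^2z+tyz^2-h(x,z)\in K[x,y,z].$$
This is a plane cubic $\mathcal E$ over $K$ through the point $P=[0:0:1]$. A polynomial $g$ of degree $e$ in $x,y,z$ and degree $m$ in $a,b$ becomes a form $G$ of degree $e$ over $K$ whose coefficients are polynomials in $t$ of degree $\le m$. The ideal $(f_t)+(x,y)^9$ says "contact of order $9$ with $\mathcal E$ at $P$". If $g\in I^{(n)}$ is not divisible by $f$, we will see that $G$ restricts to a nonzero section of $\mathcal O_{\mathcal E}(e)$ with a zero of order $\ge9n$ at $P$. Counting zeros gives $3e\ge9n$. So $e\ge 3n$, and the real question is how large $m$ must be for the smallest possible $e$.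

A toy version can be done by hand. Since $f\equiv z^2(ay+bx)$ modulo $(x,y)^2$ in every characteristic, the ideal $I_2=(f)+(x,y)^2$ satisfies $z^2(ay+bx)\in I_2$, so $ay+bx\in I_2^{(1)}$. Over $K$ this is the tangent line $ty+x=0$ to $\mathcal E$ at $P$. Let $\operatorname{char}k\ne2$, so that the affine curve is $y^2+ty=x^3-x$. Substituting $y=-x/t$ gives $x^2/t^2=x^3$, so the third point of the tangent line is $(1/t^2,-1/t^3)$. In the group law with the point $[0:1:0]$ as origin this is $-2P$, and $2P=(1/t^2,-t+1/t^3)$, because $-(x,y)=(x,-t-y)$. The line through $P$ and $2P$ is $y=\lambda x$ with $\lambda=-t^3+1/t$; substituting, the three $x$-coordinates add up to $\lambda^2$, so the third point, $-3P$, has $x=\lambda^2-1/t^2=t^6-2t^2$. The degrees in $t$ of the $x$-coordinates of $P,2P,3P$ are $0,2,6$. The coefficients grow, and faster than linearly in these first steps. A form with high contact at $P$ must encode such data, and this is where the $(a,b)$-degree comes from.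

To make this precise we pass to a surface fibred over the $t$-line by the cubics $\mathcal E$, and measure coefficient size by intersection numbers. One class deserves attention in advance. Over $\bar k(t)$, the line $y=0$ cuts $\mathcal E$ in the three points $P_i=[\alpha_i:0:1]$, where $\alpha_1=0,\alpha_2,\alpha_3$ are the roots of $h(x,1)$. So with $L$ the class of a line, $L|_{\mathcal E}\sim P_1+P_2+P_3$ and
$$9nP_1-3nL|_{\mathcal E}\sim 3n(2P_1-P_2-P_3). \tag{2}$$
This degree-zero class is what separates "contact $9n$ at $P_1$" from "degree $3n$". On the surface, $2P_1-P_2-P_3$ becomes a class $w$ with negative self-intersection, so $3nw$ has self-intersection $-54n^2$. That is the source of the quadratic term.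

## 5. Proof of Theorem 1: denominators and the surface

Bigrade $R$: *bidegree* $(e,m)$ means degree $e$ in $x,y,z$ and degree $m$ in $a,b$. Thus $f$ has bidegree $(3,1)$. The roots $\alpha_i\in\bar k$ are distinct: they are $0,1,-1$ if $\operatorname{char}k\ne2$, and $0$ and the two distinct nonzero roots of $x^2+x+1$ if $\operatorname{char}k=2$.

**Step 1: denominators in $k[a,b,z]$.** This step makes membership in $I^{(n)}$ easy to handle.

**Lemma 5.** $I^{(n)}=\{g:\sigma g\in I^n\text{ for some }0\ne\sigma\in k[a,b,z]\}$. The ideal $I^{(n)}$ is bihomogeneous, and for bihomogeneous $g\in I^{(n)}$ one may take $\sigma=z^c\tau(a,b)$ with $\tau\ne0$ a form.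

*Proof.* A nonzero $\sigma\in k[a,b,z]$ is not in $\mathfrak p=(x,y)$; this gives one inclusion. Conversely let $\sigma g\in I^n$ with $\sigma\notin\mathfrak p$. Write $\sigma=\sigma_0+\tau$ with $0\ne\sigma_0\in k[a,b,z]$ and $\tau\in(x,y)$. Let $N\ge9n$. Then $\sigma=\sigma_0-(-\tau)$ divides $\sigma_0^N-(-\tau)^N$, and $\tau^N\in(x,y)^{9n}\subset I^n$. So
$$\sigma_0^Ng=\big(\sigma_0^N-(-\tau)^N\big)g+(-\tau)^Ng\in I^n.$$
Now $I^n$ is bihomogeneous. Order $\mathbb Z^2$ lexicographically. If $\sigma g\in I^n$ with $0\ne\sigma\in k[a,b,z]$ and $g\neq 0$, the leading bihomogeneous component of $\sigma g$ is the product of the leading components of $\sigma$ and $g$ and lies in $I^n$. So the leading component of $g$ lies in $I^{(n)}$; subtract it and repeat. If $g$ is bihomogeneous, replace $\sigma$ by one of its nonzero bihomogeneous components, which has the form $z^c\tau(a,b)$. $\square$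

**Step 2: a rational surface with a map to the $t$-line.** The goal is a smooth surface $X$ on which pairs (point of $\mathbb P^2$, member of the pencil $av+bu=0$ through it) are parametrized. For the rest of this section and in Section 6 we work over $\bar k$.

First, $f$ is irreducible over $\bar k$. The factors of a bihomogeneous polynomial are bihomogeneous, and $f$ is linear in $a,b$, so in any factorization one factor is free of $a,b$ and divides both $u$ and $v$. But $\gcd(u,v)=1$, since $v=yz^2$, $u|_{y=0}=-h\ne0$ and $u|_{z=0}=-x^3\ne0$.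

The common zeros of $u$ and $v$ in $\mathbb P^2$: if $y=0$, then $h(x,z)=0$, which gives $P_1,P_2,P_3$ (there is no such point with $z=0$). If $z=0$, then $x=0$, which gives $O=[0:1:0]$. The curve $u=0$ is smooth at these points: $\partial u/\partial x(P_i)=-h'(\alpha_i)\ne0$, where $h'$ is the derivative of $h(x,1)$; and in the chart $y=1$, $u=z-h(x,z)$ has linear term $z$. At $P_i$ the local ideal $(u,v)=(h(x,1),y)$ has colength $1$, so the intersection multiplicity is $1$. By Bézout it is $9-3=6$ at $O$.

Now resolve the pencil. Start with $X_0=\mathbb P^2$, $U_0=\{u=0\}$, $V_0=\{v=0\}$. Suppose that $U_j\sim V_j$ are effective divisors on $X_j$ without common component, that $U_j$ is smooth at the points of $U_j\cap V_j$, and that $U_j\cdot V_j=9-j>0$. Then $U_j\cap V_j\ne\emptyset$; blow up one of its points $p$, with exceptional curve $E$, and set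
$$U_{j+1}=U_j^*-E,\qquad V_{j+1}=V_j^*-E .$$
As $U_j$ is smooth at $p$, $U_{j+1}$ is its strict transform; it is smooth at the point over $p$, does not contain $E$, and satisfies $U_{j+1}\cdot E=1$. As $V_j$ passes through $p$, $V_{j+1}\ge0$. There is still no common component, and $U_{j+1}\sim V_{j+1}$. Finally, $U_{j+1}\cdot V_{j+1}=U_j\cdot V_j-1$, and the drop happens over $p$: the local intersection number at $p$ is the order of vanishing of the equation of $V_j$ along the smooth germ of $U_j$, and dividing by the equation of $E$, which vanishes to order $1$ on that germ, lowers it by one. So the hypotheses persist. After nine steps $U_9\cdot V_9=0$ without common component, so $U_9\cap V_9=\emptyset$.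

Let $X=X_9$, $\pi:X\to\mathbb P^2$, $L=\pi^*\mathcal O(1)$. The sections $u_9,v_9$ defining $U_9,V_9$ belong to
$$3L-(\text{sum of the nine total exceptional divisors})=-K_X$$
and have no common zero. They define $\varphi=(u_9:-v_9):X\to\mathbb P^1$ with $F:=\varphi^*\mathcal O(1)=-K_X$. So
$$L^2=1,\quad L\cdot F=3,\quad F^2=0,\quad K_X=-F,\quad L,F\ \text{nef}. \tag{3}$$
On a dense open set $\varphi=(u:-v)$, and $f=av+bu$ vanishes at $(a:b)=(u:-v)$. So $\Psi=(\pi,\varphi)$ maps $X$ into $S=\{f=0\}\subset\mathbb P^2\times\mathbb P^1$. Since $S$ is an irreducible surface, $X$ is projective, and $\pi$ is birational, $\Psi(X)=S$.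

**Step 3: three sections and a class that ignores fibre components.** The local intersection number over $P_i$ is $1$ at the start and $0$ at the end, and each centre over $P_i$ lowers it by one. So exactly one centre lies over $P_i$, namely $P_i$ itself. Let $E_i$ be its exceptional curve. Then $E_1,E_2,E_3$ are irreducible, pairwise disjoint, and
$$E_i^2=-1,\qquad E_i\cdot L=0,\qquad E_i\cdot F=1. \tag{4}$$

**Lemma 6.** If $\Gamma\subset X$ is an irreducible curve contracted by $\varphi$, then $E_1\cdot\Gamma=E_2\cdot\Gamma=E_3\cdot\Gamma$.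

*Proof.* Since $F\cdot\Gamma=0$ and $F\cdot E_i=1$, $\Gamma\ne E_i$. If $\Gamma$ is $\pi$-exceptional, it lies over $O$ and $E_i\cdot\Gamma=0$ for all $i$. Otherwise let $\varphi(\Gamma)=(a_0:b_0)$. Then $\Gamma$ is a component of the fibre $\Phi=\operatorname{div}(a_0v_9+b_0u_9)\in|F|$, and $\pi_*\Phi=\operatorname{div}(a_0v+b_0u)$, so $\pi(\Gamma)$ is a component of $a_0v+b_0u=0$.

Suppose $b_0\ne0$. Up to a scalar the member is $y^2z+t_0yz^2-h(x,z)$ with $t_0=a_0/b_0$. It is irreducible. Indeed $z$ does not divide it, so it suffices to look at $y^2+t_0y-h(x,1)$, which is monic in $y$. A proper factorization would have two factors monic of degree one in $y$, up to constants, hence a root $y=p(x)$ with $p^2+t_0p=h(x,1)$ (change the sign of nothing: $p$ is simply substituted for $y$). The left side is constant or has even degree, while $h(x,1)$ has degree $3$: impossible. So $\Phi=\Gamma+(\text{exceptional curves})$, with multiplicity one at $\Gamma$. The exceptional curves in $\Phi$ are contracted by $\varphi$, so they are not among the $E_i$ and lie over $O$.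 Hence $E_i\cdot\Gamma=E_i\cdot\Phi=E_i\cdot F=1$ for all $i$.

Suppose $b_0=0$. Then $\pi(\Gamma)$ is $\{z=0\}$ or $\{y=0\}$. The first contains no $P_i$, so all $E_i\cdot\Gamma=0$. The second is a line through all three $P_i$ and $\Gamma$ is its strict transform, so all $E_i\cdot\Gamma=1$. $\square$

Following (2), put $w=2E_1-E_2-E_3$. By Lemma 6 and (4),
$$w\cdot\Gamma=0\ \text{ for all $\varphi$-contracted }\Gamma,\qquad w^2=-6,\qquad w\cdot L=w\cdot F=0,\qquad w\cdot E_1=-2. \tag{5}$$

## 6. Proof of Theorem 1: low fibre degree forces large $(a,b)$-degree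

**Step 4: from $g\in I^{(n)}$ to an effective divisor.** This translates the algebra into geometry on $X$.

**Lemma 7.** Let $g\in I^{(n)}$ be bihomogeneous of bidegree $(e,m)$ with $f\nmid g$. Then $eL+mF-9nE_1$ is linearly equivalent to an effective divisor.

*Proof.* Divisibility by $f$ is a question of linear algebra, so $f\nmid g$ also over $\bar k$. Suppose $g$ vanished on $S$. Then it would vanish on the affine hypersurface $f=0$ in $\mathbb A^3\times\mathbb A^2$ outside the loci $x=y=z=0$ and $a=b=0$. These have dimension $2$ and $3$, while the hypersurface is irreducible of dimension $4$; so $g$ would vanish on all of it and $f\mid g$, a contradiction. As $\Psi(X)=S$, $\Psi^*g$ is a nonzero section of $eL+mF$.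

Choose $\sigma=z^c\tau(a,b)\ne0$ with $\sigma g\in I^n\subset(f)+(x,y)^{9n}$ (Lemma 5). We have $\Psi^*f=0$, and $\Psi^*x,\Psi^*y$ vanish on $E_1$, because $\pi(E_1)=P_1=[0:0:1]$. So $\Psi^*(\sigma g)$ vanishes to order $\ge9n$ along $E_1$. But $\Psi^*\sigma$ does not vanish identically on $E_1$: $z\ne0$ at $P_1$, and $\varphi|_{E_1}$ is onto $\mathbb P^1$ since $F\cdot E_1=1$, while $\tau$ has only finitely many zeros on $\mathbb P^1$. Hence $\Psi^*g$ itself vanishes to order $\ge9n$ along $E_1$, and $\operatorname{div}(\Psi^*g)-9nE_1\ge0$ is the desired divisor. $\square$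

**Step 5: the quadratic inequality.** Here is the mechanism. The horizontal part of the divisor has bounded fibre degree, so adjunction bounds its self-intersection from below. Its $w$-component is forced and contributes $-54n^2$. Something must compensate, and the only term that can is the $L$-degree, which is where $m$ enters.

**Lemma 8.** Let $n\ge1$ and let $g,e,m$ be as in Lemma 7. Then $e\ge3n+1$; and if $e=3n+1$, then $m\ge9n^2-n-1$.

*Proof.* Let $D$ be an effective divisor in the class $eL+mF-9nE_1$. By (5), $w\cdot D=-9n(w\cdot E_1)=18n$. Since $F$ is nef, $0\le D\cdot F=3e-9n$, so $e\ge3n$. If $e=3n$, then $D\cdot F=0$; every component of $D$ has $F$-degree $0$, so it is contracted by $\varphi$, and $w\cdot D=0$, contradicting $w\cdot D=18n$. So $e\ge3n+1$.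

Let $e=3n+1$; then $D\cdot F=3$. Write $D=C+V$, where $V\ge0$ collects the $\varphi$-contracted components and $C=\sum c_jC_j$ with $C_j$ irreducible, $c_j\geq 1$ and $C_j\cdot F\ge1$. From $\sum c_j(C_j\cdot F)=3$ we get $\sum c_j\le3$ and $\sum c_j^2\le9$. By adjunction and $K_X=-F$,
$$C_j^2=2p_a(C_j)-2+F\cdot C_j\ge-1 .$$
Distinct $C_j$ meet nonnegatively, so $C^2\ge\sum c_j^2C_j^2\ge-9$. Moreover
$$C\cdot F=3,\qquad C\cdot w=D\cdot w=18n,\qquad \ell:=C\cdot L\le D\cdot L=3n+1+3m,$$
where the middle equality uses $w\cdot V=0$ and the inequality uses that $L$ is nef.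

Now split off from $C$ its components along $F$, $L$ and $w$:
$$\eta=C-\tfrac{\ell-1}{3}F-L+3nw .$$
By (3) and (5), $\eta\cdot F=3-3=0$, $\eta\cdot L=\ell-(\ell-1)-1=0$ and $\eta\cdot w=18n-18n=0$. Since $(F+L)^2=7>0$ and $\eta\cdot(F+L)=0$, the Hodge index theorem gives $\eta^2\le0$. In $C=\frac{\ell-1}3F+L-3nw+\eta$ the classes $w$, $\eta$ and the span of $F,L$ are mutually orthogonal, so
$$-9\le C^2=2(\ell-1)+1-54n^2+\eta^2\le2\ell-1-54n^2 .$$
Hence $\ell\ge27n^2-4$, and $3m\ge\ell-3n-1\ge27n^2-3n-5$. As $m$ is an integer, $m\ge9n^2-n-1$. $\square$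

## 7. Proof of Theorem 1: forms of degree $3n+1$ exist

**Step 6: a form of degree $3n+1$ not divisible by $f$.** Lemma 8 would be empty if no such $g$ existed. We produce one over $K=k(t)$ by counting dimensions and then clear denominators.

**Lemma 9.** For every $n\ge1$ there is a bihomogeneous $g\in I^{(n)}$ of $(x,y,z)$-degree $3n+1$ with $f\nmid g$.

*Proof.* Let $T=K[x,y,z]$, $\mathcal O=K[x,y]_{(x,y)}$ (with $z=1$). In $\mathcal O$, $f_t=ty+y^2-h(x,1)$, and $h(x,1)$ is $x$ times a unit. So $(f_t,y)$ is the maximal ideal, $\mathcal O/(f_t)$ is a discrete valuation ring with uniformizer $y$ and residue field $K$, and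
$$\mathfrak a:=(f_t)+(x,y)^9\mathcal O=(f_t,y^9).$$
This is generated by a regular sequence, so $\operatorname{gr}_{\mathfrak a}\mathcal O$ is a polynomial ring in two variables over $\mathcal O/\mathfrak a$, the variables being the classes of $f_t$ and $y^9$. Two consequences follow. First, $\mathcal O/\mathfrak a$ has length $9$ and $\mathfrak a^i/\mathfrak a^{i+1}$ is free of rank $i+1$ over it, so $\operatorname{length}(\mathcal O/\mathfrak a^n)=9n(n+1)/2$. Second, $\mathfrak a^n:f_t=\mathfrak a^{n-1}$: if $c\in\mathfrak a^j\setminus\mathfrak a^{j+1}$ with $j\le n-2$, the class of $f_t$ is a nonzerodivisor on $\operatorname{gr}_{\mathfrak a}\mathcal O$, so $f_tc\notin\mathfrak a^{j+2}\supset\mathfrak a^n$.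

Let $N_n=\{G\in T_{3n+1}:G(x,y,1)\in\mathfrak a^n\}$ and $d_n=\dim_KN_n$. Then $d_0=\dim T_1=3$, and counting conditions,
$$d_n\ge\binom{3n+3}2-\frac{9n(n+1)}2=3n+3. \tag{6}$$

Now bound $d_n$ from above. Let $n\ge1$. By the second consequence, $N_n\cap f_tT=f_tN_{n-1}$. The cubic $\mathcal E=\{f_t=0\}\subset\mathbb P^2_K$ is integral: $z\nmid f_t$, and a factorization would give $p\in K[x]$ with $p^2+tp=h(x,1)$, which is impossible by degrees. The point $P=[0:0:1]$ is a regular $K$-rational point on it, with local ring $\mathcal O/(f_t)$. Since $\mathfrak a^n\subset(f_t,y^{9n})$, restriction to $\mathcal E$ embeds $N_n/f_tN_{n-1}$ into $H^0(\mathcal E,M)$, where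
$$M=\mathcal O_{\mathcal E}(3n+1)(-9nP),\qquad \deg M=3(3n+1)-9n=3 .$$
Since $\omega_{\mathcal E}\cong\mathcal O_{\mathcal E}$, duality gives $h^1(M)=h^0(M^{-1})$, which is $0$ because $M^{-1}$ has negative degree on an integral curve. As $\chi(\mathcal O_{\mathcal E})=0$, Riemann–Roch gives $h^0(M)=3$. Hence $d_n\le d_{n-1}+3$ for all $n\ge1$, so $d_{n-1}\le3n$. With (6), $d_{n-1}\le 3n<3n+3\le d_n$, and some $G\in N_n$ is not divisible by $f_t$.

It remains to return to $R$. Scale $G$ so that $G\in k[t][x,y,z]$. For large $M_0$, $g=b^{M_0}G(a/b,x,y,z)$ lies in $R$ and is bihomogeneous of $(x,y,z)$-degree $3n+1$. If $f\mid g$, setting $a=t$, $b=1$ gives $f_t\mid G$, a contradiction. To see $g\in I^{(n)}$, put $t=a/b$, $x'=x/z$, $y'=y/z$, so that $R[\frac1{bz}]=k[t,x',y'][b^{\pm1},z^{\pm1}]$, where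
$$f=bz^3f_t(x',y',1),\qquad g=b^{M_0}z^{3n+1}G(t,x',y',1).$$
Because $G(x',y',1)\in\mathfrak a^n$, some element of $K[x',y']$ with nonzero constant term multiplies it into $\big(f_t(x',y',1),(x',y')^9\big)^n$ over $K[x',y']$. Clearing denominators in $k[t]$ we obtain $\sigma'\in k[t,x',y']\setminus(x',y')$ with $\sigma'G(t,x',y',1)\in\big(f_t(x',y',1),(x',y')^9\big)^n$ in $k[t,x',y']$. As $b,z$ are units in $R[\frac1{bz}]$, this says $\sigma'g\in I^nR[\frac1{bz}]$. Also $\sigma'\notin\mathfrak pR[\frac1{bz}]=(x',y')R[\frac1{bz}]$. For large $N$ we get $(bz)^N\sigma'\in R\setminus\mathfrak p$ and $(bz)^N\sigma'g\in I^n$. Thus $g\in I^{(n)}$. $\square$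

**Step 7: from an element to a minimal generator.** The element $g$ of Lemma 9 has large degree, but it could be a multiple of something smaller. The bigrading excludes this. Let $g_1,\dots,g_s$ be a minimal system of bihomogeneous generators of $I^{(n)}$; it is also minimal for the total grading, since both gradings have the same irrelevant ideal. Write $g=\sum r_ig_i$ with $r_i$ bihomogeneous. Since $g\notin(f)$, there is an $i$ with $r_i\ne0$ and $g_i\notin(f)$. The $(x,y,z)$-degree of $g_i$ is at most that of $g$, which is $3n+1$; by Lemma 8 it is at least $3n+1$. So it equals $3n+1$, and by Lemma 8 again the $(a,b)$-degree of $g_i$ is at least $9n^2-n-1$. Hence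
$$\deg g_i\ge(3n+1)+(9n^2-n-1)=9n^2+2n .$$
By Fact 1, $\operatorname{reg}I^{(n)}\ge9n^2+2n$, which no linear function of $n$ bounds. This proves Theorem 1. $\blacksquare$

## 8. Proof of Theorem 2: all pairs $(r,d)$

**Step 1: splitting off common factors.** When $d=r-1$ the ideal has height one. This step reduces such ideals to height at least two.

**Lemma 10.** Let $I=gJ$ with $g\neq 0$ a nonunit form and $J$ a homogeneous ideal of height $\ge2$ or $J=R$. Let $\Sigma=\{\mathfrak q\in\operatorname{Min}(J):g\notin\mathfrak q\}$ and $K_n=\bigcap_{\mathfrak q\in\Sigma}(J^nR_{\mathfrak q}\cap R)$ (with $K_n=R$ if $\Sigma=\emptyset$). Then $I^{(n)}=g^nK_n$ and $\operatorname{reg}I^{(n)}=n\deg g+\operatorname{reg}K_n$. If $\Sigma\ne\emptyset$, there is a homogeneous ideal $Q$ with $K_n=Q^{(n)}$ for all $n$ and $\dim R/Q\le r-2$.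

*Proof.* A prime containing $gJ$ contains $g$ or $J$. If a minimal prime of $I$ contains $g$, it contains some $(q)$ with $q$ a prime factor of $g$, and equals it. If it does not contain $g$, it is minimal over $J$ and lies in $\Sigma$. Conversely, each $(q)$ is minimal over $I$, having height one; and a prime inside $\mathfrak q\in\Sigma$ that contains $gJ$ contains $J$, so it is $\mathfrak q$. So $\operatorname{Min}(I)$ consists of the $(q)$ and of $\Sigma$.

Since $J\not\subset(q)$, $I^nR_{(q)}=g^nR_{(q)}$; and $g$ is a unit at $\mathfrak q\in\Sigma$, so $I^nR_{\mathfrak q}=J^nR_{\mathfrak q}$. Intersecting, $I^{(n)}=g^nR\cap K_n$. The associated primes of $R/K_n$ are in $\Sigma$, so $g$ is a nonzerodivisor modulo $K_n$, and $g^nR\cap K_n=g^nK_n$. Fact 1 gives the formula for the regularity.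

If $\Sigma\ne\emptyset$, put $Q=\bigcap_{\mathfrak q\in\Sigma}(JR_{\mathfrak q}\cap R)$. Elements of $\Sigma$ are pairwise incomparable, so $\operatorname{Min}(Q)=\Sigma$; localizing the finite intersection at $\mathfrak q\in\Sigma$ kills all other components, so $QR_{\mathfrak q}=JR_{\mathfrak q}$. Hence $K_n=Q^{(n)}$. Since $J$ has height $\ge2$, $\dim R/Q\le r-2$. $\square$

**Step 2: the linear cases.** Here we show that $d\le2$ or $r\le4$ suffices. If $d\le2$, use Proposition 4. If $r\le4$ and $d\ge3$, then $d\le r-1$ forces $r=4$, $d=3$. So $I$ has height one, and taking $g$ to be the greatest common divisor of the elements of $I$ we have $I=gJ$ as in Lemma 10. Either $K_n=R$, or $K_n=Q^{(n)}$ with $\dim R/Q\le2$, to which Proposition 4 applies. In both cases $\operatorname{reg}I^{(n)}=n\deg g+\operatorname{reg}K_n$ is linearly bounded.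

**Step 3: counterexamples for $r\ge5$, $3\le d\le r-1$.** Here we spread the example of Theorem 1 over all remaining pairs. Let $J\subset R_0=k[a,b,x,y,z]$ be the ideal (1). We use that primary ideals extend to primary ideals in a polynomial extension: a primary decomposition of $J^n$ extends to one of $J^nR_0[s]$, so $(JR_0[s])^{(n)}=J^{(n)}R_0[s]$ for any new variables $s$.

Suppose $d\le r-2$. Put $R=R_0[s_1,\dots,s_p,w_1,\dots,w_q]$ with $p=d-3$, $q=r-2-d$, and $I=JR+(w_1,\dots,w_q)$. There are $5+p+q=r$ variables, $R/I=(R_0/J)[s]$ has dimension $3+p=d$, and $\sqrt I=(x,y,w)$ is prime. If $\sigma g\in I^n$ with $\sigma\notin(x,y,w)$, setting $w=0$ gives $\bar\sigma\bar g\in J^nR_0[s]$ with $\bar\sigma\notin(x,y)$, so $\bar g\in(JR_0[s])^{(n)}=J^{(n)}R_0[s]$. Conversely $J^{(n)}\subset I^{(n)}$, since a denominator $\sigma\in R_0\setminus(x,y)$ is not in $(x,y,w)$. So the image of $I^{(n)}$ modulo $(w)$ is exactly $J^{(n)}R_0[s]$. If $I^{(n)}$ is generated in degrees $\le N$, so is $J^{(n)}R_0[s]$, and, setting $s=0$, so is $J^{(n)}$. By Theorem 1, $N\ge9n^2+2n$.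 Hence $\operatorname{reg}I^{(n)}\ge9n^2+2n$.

Suppose $d=r-1$. Put $R=R_0[s_1,\dots,s_{r-5}]$ and $I=z\cdot JR$, so $\dim R/I=r-1$. The ideal $JR$ has height two with only minimal prime $(x,y)\not\ni z$, so Lemma 10 with $g=z$ gives $I^{(n)}=z^nJ^{(n)}R$. Minimal generators of $J^{(n)}$ remain minimal in $J^{(n)}R$, so $\operatorname{reg}I^{(n)}\ge n+9n^2+2n=9n^2+3n$. This proves Theorem 2. $\blacksquare$

## 9. Proof of Theorem 3: three tools

The plan for the polynomial upper bound is to cut with general hyperplanes until nothing is left, and to climb back up. The price of each climb is a number $h^1$ that we bound by the number of sections of structure sheaves. The bound on sections is started on *curve* sections, where the argument of Proposition 4 still works: there the quotient of symbolic by ordinary power is supported in dimension $\le 0$.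

**Step 1: reductions.** We dispose of $d=\dim R/I=0$ and make $k$ infinite. If $d=0$, then $I^{(n)}=I^n$ and Fact 4 applies. Let $d\ge1$, so $r\ge2$. Let $R'=k(s)[x_1,\dots,x_r]$, flat over $R$. For a homogeneous prime $\mathfrak q$, $R'/\mathfrak qR'$ is a localization of the domain $(R/\mathfrak q)[s]$, so $\mathfrak qR'$ is prime; and $\mathfrak q$-primary ideals extend to $\mathfrak qR'$-primary ideals, first to $R[s]$ and then to the localization. So a primary decomposition of $I^n$ extends to one of $I^nR'$, distinct minimal primes remain incomparable, and $I^{(n)}R'=(IR')^{(n)}$. Minimal free resolutions also extend, so regularity does not change. We may therefore assume that $k$ is infinite.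

Write $\mathbb P=\mathbb P^{r-1}$, let $\mathcal F$ be the ideal sheaf of $I^{(n)}$ and $\mathcal O_Y=\mathcal O_{\mathbb P}/\mathcal F$. As $\mathfrak m$ is not associated to $R/I^{(n)}$, by Fact 3 it suffices to show that $\mathcal F$ is $\rho$-regular with $\rho$ bounded by a polynomial in $n$.

**Step 2: climbing up from a hyperplane section.** The next lemma says what one climb costs.

**Lemma 11 (Mumford).** Let $\mathcal G$ be coherent on $\mathbb P^N$, $N\ge1$, and $H$ a hyperplane whose equation is a nonzerodivisor on $\mathcal G$. If $\mathcal G|_H$ is $\rho$-regular, then $\mathcal G$ is $\big(\rho+h^1(\mathcal G(\rho-1))\big)$-regular. If $\mathcal G$ is $\rho$-regular, so is $\mathcal G|_H$.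

*Proof.* Use $0\to\mathcal G(-1)\to\mathcal G\to\mathcal G|_H\to0$ and its twists. The second claim holds because $H^i(\mathcal G|_H(\rho-i))$ sits between $H^i(\mathcal G(\rho-i))=0$ and $H^{i+1}(\mathcal G(\rho-i-1))=0$.

For the first claim let $i\ge2$. The map $H^i(\mathcal G(m-1))\to H^i(\mathcal G(m))$ is injective for $m\ge\rho-i+1$, because $H^{i-1}(\mathcal G|_H(m))=0$ there. Since these groups vanish for large $m$, $H^i(\mathcal G(m))=0$ for $m\ge\rho-i$.

For $i=1$ and $m\ge\rho$ the sequence
$$H^0(\mathcal G(m))\xrightarrow{\ \epsilon_m\ }H^0(\mathcal G|_H(m))\to H^1(\mathcal G(m-1))\to H^1(\mathcal G(m))\to0$$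
is exact. Suppose $h^1(\mathcal G(m-1))=h^1(\mathcal G(m))$. Then $\epsilon_m$ is onto. As $\mathcal G|_H$ is $m$-regular, $H^0(\mathcal G|_H(m))\otimes H^0(\mathcal O(1))\to H^0(\mathcal G|_H(m+1))$ is onto, so $\epsilon_{m+1}$ is onto, and so on. Thus $h^1(\mathcal G(m-1))=h^1(\mathcal G(m))=h^1(\mathcal G(m+1))=\dots$, and all are $0$. So from $m=\rho-1$ on, $h^1(\mathcal G(m))$ strictly decreases until it is $0$. With $\mu=\rho+h^1(\mathcal G(\rho-1))$ we get $H^1(\mathcal G(\mu-1))=0$, and $H^i(\mathcal G(\mu-i))=0$ for $i\ge2$ was shown above. $\square$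

**Step 3: purity survives general hyperplane sections.** A nonzero coherent sheaf is *pure of dimension $q$* if the closures of all its associated points have dimension $q$. For example, $\mathcal O_Z$ is pure if $Z$ is a line in $\mathbb P^3$, but not if $Z$ is a line with an embedded point. We need to know which hyperplanes to avoid.

**Lemma 12.** Let $\mathcal G$ be coherent on $\mathbb P^N$, pure of dimension $q\ge1$. There is a finite set of points of $\mathbb P^N$ such that $\mathcal G|_H$ is pure of dimension $q-1$ for every hyperplane $H$ containing none of them.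

*Proof.* Points need not be closed. Put the associated points of $\mathcal G$ in the set, so the equation of $H$ is a nonzerodivisor on $\mathcal G$. Since $q\ge1$, $\mathcal G|_H\ne0$. An associated point $\xi$ of $\mathcal G|_H$ has $\operatorname{depth}(\mathcal G|_H)_\xi=0$, so $\operatorname{depth}\mathcal G_\xi=1$. All components of $\operatorname{Supp}\mathcal G$ have dimension $q$, so $\dim\mathcal G_\xi=q-\dim\overline{\{\xi\}}$. If $\dim\mathcal G_\xi=1$, then $\overline{\{\xi\}}$ has dimension $q-1$, as wanted. So it suffices that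
$$B=\{\xi:\operatorname{depth}\mathcal G_\xi=1<\dim\mathcal G_\xi\}$$
is finite; then we put $B$ in the set as well.

Let $\xi\in B$ have codimension $p$ in $\mathbb P^N$. The local ring at $\xi$ is regular of dimension $p$, so by Auslander–Buchsbaum $\mathcal G_\xi$ has projective dimension $p-1$, and $\xi\in\operatorname{Supp}\mathcal Ext^{\,p-1}(\mathcal G,\omega)$, with $\omega$ the canonical line bundle. Since $\mathcal Ext^{\,p-1}$ vanishes at points of codimension $<p-1$, every component of this support has codimension $\ge p-1$. Let $\xi'$ be the generic point of a component containing $\xi$; it has codimension $p-1$ or $p$. If $p-1$, then $\mathcal G_{\xi'}$ has projective dimension $p-1$, so depth $0$; so $\xi'$ is associated, and by purity $p-1=N-q$. Then $\dim\mathcal G_\xi=q-(N-p)=1$, a contradiction. So $\xi'$ has codimension $p$ and $\xi=\xi'$. Thus $B$ consists of generic points of components of the finitely many supports $\operatorname{Supp}\mathcal Ext^{\,j}(\mathcal G,\omega)$, and it is finite. $\square$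

## 10. Proof of Theorem 3: counting sections and climbing up

**Step 4: separating dimensions and choosing hyperplanes.** This sets up sheaves to which Lemmas 11 and 12 apply. For $0\le\delta\le d-1$ such that some $\mathfrak q\in\operatorname{Min}(I)$ has $\dim R/\mathfrak q=\delta+1$, let $J_\delta$ be the intersection of the ideals $IR_{\mathfrak q}\cap R$ over these $\mathfrak q$; other $\delta$ are ignored. As in Lemma 10, $J_\delta R_{\mathfrak q}=IR_{\mathfrak q}$ for these $\mathfrak q$, they are the minimal primes of $J_\delta$, and so $I^{(n)}=\bigcap_\delta J_\delta^{(n)}$. Let $Y^\delta$ be the subscheme of $\mathbb P$ defined by $J_\delta^{(n)}$. Then $\mathcal O_{Y^\delta}$ is pure of dimension $\delta$, and $\mathcal O_Y\hookrightarrow\bigoplus_\delta\mathcal O_{Y^\delta}$. Writing $\mathcal J_\delta^{n}$ and $\mathcal J_\delta^{(n)}$ for the ideal sheaves of $J_\delta^n$ and $J_\delta^{(n)}$, let $\mathcal Q_\delta=\mathcal J_\delta^{(n)}/\mathcal J_\delta^n$. As in Proposition 4, its support lies in $V(J_\delta)$ and misses its generic points,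 so $\dim\operatorname{Supp}\mathcal Q_\delta\le\delta-1$.

Fix $n$. Choose linear forms $l_1,\dots,l_d$ one after the other, and put $\Lambda_s=V(l_1,\dots,l_s)\cong\mathbb P^{r-1-s}$. Choose $l_{s+1}$ not vanishing on $\Lambda_s$ identically, and not vanishing at

- the associated points of the restrictions to $\Lambda_s$ of $\mathcal F$, $\mathcal O_Y$, $\mathcal O_{Y^\delta}$, $\mathcal J_\delta^n$, $\mathcal J_\delta^{(n)}$, $\mathcal Q_\delta$ and $\operatorname{coker}(\mathcal O_Y\to\bigoplus_\delta\mathcal O_{Y^\delta})$;
- the points of the finite sets of Lemma 12 for $\mathcal O_{Y^\delta}|_{\Lambda_s}$ with $s<\delta$.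

These are finitely many points, and for each the linear forms vanishing there form a proper subspace; since $k$ is infinite, a good $l_{s+1}$ exists. If $0\to\mathcal A\to\mathcal B\to\mathcal C\to0$ is exact and the equation of a hyperplane is a nonzerodivisor on $\mathcal C$, the sequence stays exact after restriction. Consequently:

- $\mathcal F|_{\Lambda_s}$ and $\mathcal J_\delta^{(n)}|_{\Lambda_s}$ are the ideal sheaves in $\mathcal O_{\Lambda_s}$ of $Y\cap\Lambda_s$ and $Y^\delta\cap\Lambda_s$;
- $0\to\mathcal J_\delta^n|_{\Lambda_s}\to\mathcal J_\delta^{(n)}|_{\Lambda_s}\to\mathcal Q_\delta|_{\Lambda_s}\to0$ is exact, and $\mathcal O_Y|_{\Lambda_s}\hookrightarrow\bigoplus_\delta\mathcal O_{Y^\delta}|_{\Lambda_s}$;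
- $\mathcal O_{Y^\delta}|_{\Lambda_s}$ is pure of dimension $\delta-s$ for $s\le\delta$, and zero for $s>\delta$. (For $s=\delta$ every point of its support is associated, so $l_{\delta+1}$ vanishes at none of them.)

**Step 5: a polynomial bound for sections.** This is the only place where ordinary powers enter.

**Lemma 13.** There are functions $D_\delta(n),b_\delta(n)\ge0$, bounded by polynomials in $n$ and independent of the choice of the $l_i$, with
$$h^0(\mathcal O_{Y^\delta}|_{\Lambda_s}(m))\le D_\delta(n)\binom{m+b_\delta(n)+\delta-s}{\delta-s}\qquad(0\le s\le\delta,\ m\ge0).$$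

*Proof.* We first project to a projective space. The forms $l_1,\dots,l_{\delta+1}$ have no common zero on $Y^\delta$, so they define a morphism $\psi:Y^\delta\to\mathbb P^\delta$ with $\psi^*\mathcal O(1)=\mathcal O_{Y^\delta}(1)$. On a fibre this ample bundle is trivial, so $\psi$ has finite fibres and, being projective, is finite. Let $\mathcal W=\psi_*\mathcal O_{Y^\delta}$, and let $\Lambda_s'\cong\mathbb P^{\delta-s}$ be the zero locus in $\mathbb P^\delta$ of the first $s$ coordinates. Since $\psi_*$ is exact, $\mathcal W_s:=\mathcal W|_{\Lambda_s'}=\psi_*(\mathcal O_{Y^\delta}|_{\Lambda_s})$, and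
$$H^i(\mathcal W_s(m))=H^i(\mathcal O_{Y^\delta}|_{\Lambda_s}(m)).$$
The associated points of $\mathcal W_s$ are images of associated points of $\mathcal O_{Y^\delta}|_{\Lambda_s}$, and finite maps preserve dimensions of closures. So by purity every associated point of $\mathcal W_s$ is the generic point of $\Lambda'_s$: the sheaf $\mathcal W_s$ is torsion-free.

Next, the rank. A torsion-free sheaf on projective space is locally free in codimension $1$, in particular at the generic point of $\Lambda_{s+1}'\subset\Lambda'_s$; so $\mathcal W_{s+1}$ has the same rank as $\mathcal W_s$. All $\mathcal W_s$ have the rank of $\mathcal W$, which by comparing Hilbert polynomials is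
$$D_\delta(n)=\deg Y^\delta=\sum_{\mathfrak q}\operatorname{length}(R_{\mathfrak q}/I^nR_{\mathfrak q})\,e(R/\mathfrak q),$$
summed over the $\mathfrak q\in\operatorname{Min}(I)$ with $\dim R/\mathfrak q=\delta+1$. By Hilbert–Samuel this is polynomial in $n$ for $n\gg0$, hence bounded by a polynomial for all $n\ge1$. For $s=\delta$, $\Lambda'_\delta$ is a point and $h^0=D_\delta(n)$, as claimed. This covers $\delta=0$, with $b_0(n)=0$.

Let $\delta\ge1$ and $s=\delta-1$: the case of a curve. Put $\Lambda=\Lambda_{\delta-1}$ and $Z=Y^\delta\cap\Lambda$. Since $\delta\le d-1\le r-2$, $\dim\Lambda=r-\delta\ge2$. By Fact 4 choose a linear function $N_n\ge1$ of $n$ with integer values and $\operatorname{reg}J_\delta^n\le N_n$ for all $n$. By Fact 3 and the second part of Lemma 11, $\mathcal J_\delta^n|_\Lambda$ is $N_n$-regular. Each $l_i$ avoids the associated points of the restricted $\mathcal Q_\delta$, so it lowers the dimension of its support, and $\dim\operatorname{Supp}\mathcal Q_\delta|_\Lambda\le(\delta-1)-(\delta-1)=0$. From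
$$0\to\mathcal J_\delta^n|_\Lambda\to\mathcal I_Z\to\mathcal Q_\delta|_\Lambda\to0$$
we get $H^1(\mathcal I_Z(N_n))=H^2(\mathcal I_Z(N_n))=0$. Now use $0\to\mathcal I_Z\to\mathcal O_\Lambda\to\mathcal O_Z\to0$. Since $H^1(\mathcal O_\Lambda(N_n))=0$ and $H^2(\mathcal I_Z(N_n))=0$, we have $H^1(\mathcal O_Z(N_n))=0$. Since $H^1(\mathcal I_Z(N_n))=0$,
$$h^0(\mathcal O_Z(N_n))\le h^0(\mathcal O_\Lambda(N_n))=\binom{N_n+r-\delta}{r-\delta}=:b_\delta(n).$$
Write $\beta=b_\delta(n)$. On the line $\Lambda'_{\delta-1}$ the torsion-free sheaf $\mathcal W_{\delta-1}$ splits as $\bigoplus_i\mathcal O(\beta_i)$, with $D_\delta(n)$ summands. From $H^1(\mathcal W_{\delta-1}(N_n))=0$ we get $\beta_i+N_n\ge-1$ for all $i$. So $\sum_i(\beta_i+N_n+1)=h^0(\mathcal W_{\delta-1}(N_n))\le\beta$ with all terms $\ge0$; hence $\beta_i\le\beta-N_n-1\le\beta$. Therefore $h^0(\mathcal W_{\delta-1}(m))\le D_\delta(n)(m+\beta+1)$ for $m\ge-\beta$, and it is $0$ for $m<-\beta$.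

Finally let $s<\delta-1$, and proceed by descending induction on $s$. The next coordinate is a nonzerodivisor on the torsion-free $\mathcal W_s$, so
$$h^0(\mathcal W_s(m))\le h^0(\mathcal W_s(m-1))+h^0(\mathcal W_{s+1}(m)).$$
Also $h^0(\mathcal W_s(m))=0$ for $m\ll0$: choosing a surjection $\mathcal O(-c)^M\to\mathcal W_s^\vee$ and dualizing embeds $\mathcal W_s\subset\mathcal W_s^{\vee\vee}$ into $\mathcal O(c)^M$. By induction $h^0(\mathcal W_{s+1}(m))=0$ for $m<-\beta$, so $h^0(\mathcal W_s(m))\le h^0(\mathcal W_s(m-1))\le\dots$ is $0$ for $m<-\beta$. For $m\ge-\beta$, summing,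
$$h^0(\mathcal W_s(m))\le\sum_{j=-\beta}^mD_\delta(n)\binom{j+\beta+\delta-s-1}{\delta-s-1}=D_\delta(n)\binom{m+\beta+\delta-s}{\delta-s}.\qquad\square$$

**Step 6: climbing from $\Lambda_d$ to $\mathbb P$.** Now we combine Lemmas 11 and 13. Bound $D_\delta(n)$ and $b_\delta(n)$ by polynomials with nonnegative coefficients and use $\binom{M+c}{c}\le(M+c)^c$. Since $\mathcal O_Y|_{\Lambda_s}\hookrightarrow\bigoplus_{\delta\ge s}\mathcal O_{Y^\delta}|_{\Lambda_s}$, there is a polynomial $\Pi(n,m)$ with nonnegative coefficients, independent of the $l_i$, with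
$$h^0(\mathcal O_Y|_{\Lambda_s}(m))\le\Pi(n,m)\qquad(0\le s\le d-1,\ m\ge0,\ n\ge1).$$
Set $\rho_d=1$ and $\rho_{s-1}=\rho_s+\lceil\Pi(n,\rho_s)\rceil$. We claim that $\mathcal F|_{\Lambda_s}$ is $\rho_s$-regular for $s=d,d-1,\dots,0$.

For $s=d$ all $\mathcal O_{Y^\delta}|_{\Lambda_d}$ vanish, so $Y\cap\Lambda_d=\emptyset$ and $\mathcal F|_{\Lambda_d}=\mathcal O_{\Lambda_d}$ on $\Lambda_d\cong\mathbb P^{r-1-d}$, which is $1$-regular. Suppose the claim holds for some $s\ge1$. Then $\dim\Lambda_{s-1}=r-s\ge1$ and $\rho_s-1\ge0$, so $H^1(\mathcal O_{\Lambda_{s-1}}(\rho_s-1))=0$. From $0\to\mathcal F|_{\Lambda_{s-1}}\to\mathcal O_{\Lambda_{s-1}}\to\mathcal O_Y|_{\Lambda_{s-1}}\to0$,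
$$h^1(\mathcal F|_{\Lambda_{s-1}}(\rho_s-1))\le h^0(\mathcal O_Y|_{\Lambda_{s-1}}(\rho_s-1))\le\Pi(n,\rho_s-1)\le\Pi(n,\rho_s).$$
By Lemma 11, $\mathcal F|_{\Lambda_{s-1}}$ is $\big(\rho_s+h^1(\mathcal F|_{\Lambda_{s-1}}(\rho_s-1))\big)$-regular, hence $\rho_{s-1}$-regular. This proves the claim.

For $s=0$ we obtain $\operatorname{reg}I^{(n)}\le\rho_0$. If $\rho_s$ is bounded by a polynomial $p_s(n)$ with nonnegative coefficients, then $\rho_{s-1}\le p_s(n)+\Pi(n,p_s(n))+1$. Starting from $\rho_d=1$ and iterating $d$ times, $\rho_0$ is bounded by a polynomial in $n$ that does not depend on any of the choices. This proves Theorem 3. $\blacksquare$
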